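# Socle degrees of $H^j_{\mathfrak m}(R/I^t)$ and sections of line bundles on powers of an elliptic curve

## 1. Socle degrees that fall like $t^2$, and faster than any fixed power of $t$

Throughout, $k$ is an arbitrary field and
$$f=X_1^2X_2+X_1X_2^2-X_0^3\ \ (\operatorname{char}k\neq 3),\qquad f=X_1^2X_2-X_0^3+X_0X_2^2\ \ (\operatorname{char}k=3).$$
For a graded module $M$ write $\operatorname{beg}(M)=\inf\{i\mid M_i\ne 0\}$, with $\operatorname{beg}(0)=+\infty$, and $\operatorname{Soc}(M)=\{z\in M\mid \mathfrak m z=0\}$, where $\mathfrak m$ is the ideal generated by the variables.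

**Theorem 1.** Let $R=k[x_0,x_1,x_2,y_0,y_1,y_2]/(f(x),f(y))$ and let $I=(x_jy_l-x_ly_j)_{j,l}$. For all $t\equiv 1\pmod 3$ with $t\ge 4$,
$$\operatorname{beg}\operatorname{Soc}H^3_{\mathfrak m}(R/I^t)=-\frac{(t-1)^2}{3}.$$
Hence there is no constant $C$ such that $\operatorname{beg}(\operatorname{Soc}H^j_{\mathfrak m}(R/I^t))\ge -Ct$ for all $j$ and all $t\ge 1$.

This is the case $\nu=1$ of a family. Fix $\nu\ge 1$ and put $c=\nu+1$. Let $S=k[x_{i,j}\mid 0\le i\le\nu,\ 0\le j\le 2]$, write $x_i=(x_{i,0},x_{i,1},x_{i,2})$, and set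
$$\mathfrak a=(f(x_0),\dots,f(x_\nu)),\quad R=S/\mathfrak a,\quad \mathfrak q_i=(x_{0,j}x_{i,l}-x_{0,l}x_{i,j})_{j,l},\quad \mathfrak q=\prod_{i=1}^\nu\mathfrak q_i,\quad I=\mathfrak qR,\quad d=\dim R=2c .$$

**Theorem 2.** Let $3\nmid\nu$. For all $t\ge 2$ with $t\equiv\nu\pmod 3$,
$$\operatorname{beg}\operatorname{Soc}H^{d-1}_{\mathfrak m}(R/I^t)\le-\tfrac13\bigl(3^{1-2^{\nu-1}}\,t^{2^\nu}-2\nu t\bigr).$$

**Theorem 3.** Let $3\nmid\nu$. There is an integer $N$ such that for the polynomial ring $P=S[w]$ and $J=\mathfrak aP+w^{N-1}\mathfrak qP+w^NP$, and for all $t\ge 2$ with $t\equiv\nu\pmod 3$,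
$$\operatorname{beg}\operatorname{Soc}H^{d-1}_{\mathfrak m_P}(P/J^t)\le-\tfrac13\bigl(3^{1-2^{\nu-1}}\,t^{2^\nu}-2\nu t\bigr)+(N-1)t .$$

So no bound of the form $-Ct^m$ with $m$ independent of $(R,I)$ can hold, even for polynomial rings. In the opposite direction:

**Proposition 4.** Let $R$ be any standard graded $k$-algebra and $I$ a homogeneous ideal. If $\dim R/I\le 1$, then $\operatorname{beg}\operatorname{Soc}H^j_{\mathfrak m}(R/I^t)\ge -1$ for all $j$ and all $t\ge1$.

## 2. Why one looks at socles, and the linear bound that fails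

A *standard graded* $k$-algebra is a quotient $R=k[x_1,\dots,x_n]/\mathfrak a$ by a homogeneous ideal, with all $x_i$ in degree $1$, and $\mathfrak m=(x_1,\dots,x_n)$. The local cohomology $H^j_{\mathfrak m}(M)$ is the $j$-th cohomology of the Čech complex of $M$ on $x_1,\dots,x_n$. It is graded, and for $M$ finitely generated it is artinian.

**Example.** For $M=k[y]$ the Čech complex is $k[y]\to k[y,y^{-1}]$. Hence $H^0=0$, and $H^1$ has the basis $y^{-1},y^{-2},\dots$. It lives in all negative degrees, so $\operatorname{beg}H^1_{\mathfrak m}(k[y])=-\infty$. Only $y^{-1}$ is killed by $y$, so the socle is one-dimensional, in degree $-1$.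

This is the typical shape. An artinian module may be unbounded below, but its socle is a finite-dimensional space, and $\operatorname{beg}\operatorname{Soc}$ is finite as soon as the module is nonzero. At the top, with $\operatorname{end}(M)=\sup\{i\mid M_i\ne0\}$, there is a known fact: for a homogeneous ideal $I$ there is a constant $C$ with $\operatorname{end}(H^j_{\mathfrak m}(R/I^t))\le Ct$ for all $j$ and all $t\ge 1$. The question, taken from Wenliang Zhang, "On asymptotic socle degrees of local cohomology modules", arXiv:2009.10842 (2020), asks for the mirror image at the bottom: *is there a constant $C$ with $\operatorname{beg}(\operatorname{Soc}H^j_{\mathfrak m}(R/I^t))\ge -Ct$ for all $j$ and $t$?* Theorem 1 says no. For $t=4,7,10$ the lowest socle degree of $H^3_{\mathfrak m}(R/I^t)$ is $-3,-12,-27$.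

**Two cases by hand.** Let $R=k[x,y]$ and $I=(x)$. Then $R/I^t=\bigoplus_{s<t}x^sk[y]$, and $H^1_{\mathfrak m}(R/I^t)$ has the basis $x^sy^{-p}$ with $0\le s<t$, $p\ge1$. Only multiples of $x^{t-1}y^{-1}$ are killed by both variables, so the socle sits in degree $t-2\ge -1$.

Let $M=k[x,y]/(x^2,xy)$. Here $H^0_{\mathfrak m}(M)=kx$ sits in degree $1$, and $M/H^0_{\mathfrak m}(M)=k[y]$, so the socle of $H^1_{\mathfrak m}(M)=H^1_{\mathfrak m}(k[y])$ sits in degree $-1$. Both agree with Proposition 4, and the bound $-1$ is attained.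

## 3. Duality turns socle degrees into generator degrees

Let $S$ be a polynomial ring over $k$ in $n$ variables, graded by $\mathbb Z^g$ so that the degree of each variable is a standard basis vector. Let $\mathfrak m$ be the ideal of the variables and $\omega_S=S(-w)$, where $w$ is the sum of the degrees of the variables. The total degree of $a\in\mathbb Z^g$ is $|a|=\sum a_i$. A star denotes the $k$-dual.

**Lemma 5.** For a finitely generated graded $S$-module $N$ there are isomorphisms, compatible with the action of $S$,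
$$H^j_{\mathfrak m}(N)_{-a}\cong\bigl(\operatorname{Ext}^{n-j}_S(N,\omega_S)_a\bigr)^*. \tag{1}$$
Consequently, with $\mathcal E=\operatorname{Ext}_S^{n-j}(N,\omega_S)$, we have $\operatorname{Soc}(H^j_{\mathfrak m}(N))_{-a}\cong\bigl((\mathcal E/\mathfrak m\mathcal E)_a\bigr)^*$. In particular $\operatorname{beg}\operatorname{Soc}H^j_{\mathfrak m}(N)$ is minus the largest total degree of a minimal generator of $\mathcal E$.

*Proof.* $H^l_{\mathfrak m}(S)=0$ for $l\ne n$, and $H^n_{\mathfrak m}(S)$ has as basis the monomials all of whose exponents are negative. Pair $x^{-\beta-(1,\dots,1)}$ with $x^\beta\in\omega_S$. The degree of $x^\beta$ in $\omega_S$ is $\deg x^\beta+w$, which is minus the degree of $x^{-\beta-(1,\dots,1)}$. Multiplication by a variable on Laurent monomials is the transpose of multiplication on $S$. So $H^n_{\mathfrak m}(S)$ is the graded dual of $\omega_S$ as an $S$-module.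

Let $F$ be a finite graded free resolution of $N$ by finitely generated modules, and let $C$ be the Čech complex of $S$. In the double complex $F\otimes C$, taking cohomology in the Čech direction first leaves only $F_i\otimes H^n_{\mathfrak m}(S)$. Taking it in the $F$-direction first leaves $N\otimes C$, because the terms of $C$ are flat. Comparing, $H^{n-i}_{\mathfrak m}(N)=H_i(F\otimes H^n_{\mathfrak m}(S))$. By the first paragraph $F_i\otimes H^n_{\mathfrak m}(S)$ is the graded dual of $\operatorname{Hom}_S(F_i,\omega_S)$, naturally in $F_i$. Dualizing over $k$ is exact, which gives (1).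

For the socle, an element $\varphi\in\mathcal E_a^*$ is killed by a variable $x$ exactly when $\varphi\circ x=0$ on $\mathcal E_{a-\deg x}$. So $\varphi$ is in the socle exactly when it vanishes on $(\mathfrak m\mathcal E)_a$. $\square$

The question has become: *how large can the degrees of minimal generators of $\operatorname{Ext}^{i}_S(R/I^t,\omega_S)$ be?* The first thing to try is to read this off a free resolution. In one case that is enough.

**Lemma 6.** Let $S$ be standard graded and let $M=S/\mathfrak c\ne0$ ($\mathfrak c$ a homogeneous ideal) be Cohen–Macaulay of dimension $\delta$. Then $H^j_{\mathfrak m}(M)=0$ for $j\ne\delta$, and $\operatorname{beg}\operatorname{Soc}H^\delta_{\mathfrak m}(M)\ge-\delta$.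

*Proof.* The vanishing holds because depth and dimension agree. By Auslander–Buchsbaum the minimal free resolution $F$ has length $h=n-\delta$. Since $F_0=S$ and the differentials have entries in $\mathfrak m$, the module $F_i$ is generated in degrees $\ge i$. So $\operatorname{Hom}_S(F_h,S(-n))$ is generated in degrees $\le n-h=\delta$, and $\operatorname{Ext}^h_S(M,S(-n))$ is a quotient of it because $F_{h+1}=0$. Apply Lemma 5 with $j=n-h=\delta$. $\square$

**Proof of Proposition 4.** Write $R$ as a quotient of a polynomial ring $S$ in $n$ variables; local cohomology and socles are the same over $R$ and $S$. Let $M=R/I^t$, of dimension $\le1$ and with $M_i=0$ for $i<0$. The module $H^0_{\mathfrak m}(M)\subseteq M$ lives in degrees $\ge0$, and $H^j_{\mathfrak m}(M)=0$ for $j\ge2$. Suppose $H^1_{\mathfrak m}(M)\ne0$ and put $M'=M/H^0_{\mathfrak m}(M)$. Then $H^0_{\mathfrak m}(M')=0$ and $H^1_{\mathfrak m}(M')=H^1_{\mathfrak m}(M)\neq0$, so $M'$ is Cohen–Macaulay of dimension $1$. It is again of the form $S/\mathfrak c$.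 By Lemma 6 its socle degrees in $H^1$ are $\ge-1$. $\square$

**Where this approach stops.** For general $i$, with $G^i=\operatorname{Hom}_S(F_i,\omega_S)$, the module $\operatorname{Ext}^i_S(R/I^t,\omega_S)$ is $\ker(G^i\to G^{i+1})$ modulo the image of $G^{i-1}$. The generators of $G^i$ are still in degrees $\le n-i$, but now one needs generators of a *kernel*. Their degrees are not controlled by the degrees of the matrix entries. Over $k[x,y]$, the kernel of the $s\times(s+1)$ matrix encoding the equations $xv_i-yv_{i+1}=0$ $(0\le i<s)$ has rank $1$. It contains $(y^s,xy^{s-1},\dots,x^s)$, whose entries are coprime, so it is generated by this vector. All entries of the matrix are linear, yet the generator has degree $s$, the number of rows. And nothing bounds the ranks in the resolution of $R/I^t$ as $t$ grows.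

In Theorem 1 this obstacle really occurs. There $\dim R/I^t=3$, since $V(I)$ lies over the diagonal of a product of two curves, which gives dimension $1+2$. So Lemma 6 would give $-3$ if $R/I^t$ were Cohen–Macaulay, while Theorem 1 gives $-12$ or less for $t\ge7$. We need a ring where $\operatorname{Ext}^1$ can be computed by other means.

## 4. On $E^{\nu+1}$, the module $\operatorname{Ext}^1$ is made of sections with poles along diagonals

Return to $S,R,I$ of Section 1. They are $\mathbb Z^c$-graded by $\deg x_{i,j}=e_i$, $0\le i\le\nu$. Here $n=3c$ and $\omega_S=S(-3,\dots,-3)$.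

**Step 1 (reduce to $k$ algebraically closed).** The coefficients of $f$ lie in the prime field, so all our rings and ideals are obtained from those over $k$ by extension of scalars when we pass to $\bar k$. Local cohomology commutes with this flat extension, and so does the socle, which is the kernel of the linear map $z\mapsto(xz)_x$ over the finitely many variables $x$. Graded dimensions do not change. **From now on $k$ is algebraically closed.**

**Step 2 (the curve).** We check that $E=V(f)\subset\mathbb P^2$ is an elliptic curve with $\mathcal O_E(1)\cong\mathcal O_E(3o)$.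

If $\operatorname{char}k\ne3$, the partial derivatives are $-3X_0^2$, $X_2(2X_1+X_2)$ and $X_1(X_1+2X_2)$. At a common zero $X_0=0$. If $X_2=0$, then $X_1^2=0$. If $X_2\ne0$, then $X_2=-2X_1$ and $-3X_1^2=0$, so $X_1=X_2=0$, a contradiction. If $\operatorname{char}k=3$, the partials are $X_2^2$, $2X_1X_2$ and $X_1^2+2X_0X_2$. They vanish together only at $(1:0:0)$, where $f=-1$. So $E$ is a smooth plane cubic.

On the line $X_2=0$ we have $f=-X_0^3$ in both cases. The line meets $E$ only at $o=(0:1:0)$, with multiplicity $3$. We take $o$ as the origin of the group law.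

**Step 3 (the ring $R$ as a ring of sections).** Let $A=E^c$ with projections $p_0,\dots,p_\nu$, and $\mathcal O(a)=\bigotimes_ip_i^*\mathcal O_E(a_i)$ for $a\in\mathbb Z^c$. From $0\to\mathcal O_{\mathbb P^2}(s-3)\to\mathcal O_{\mathbb P^2}(s)\to\mathcal O_E(s)\to0$ and $H^1(\mathbb P^2,\mathcal O(s-3))=0$ we get $k[X]/(f)=\bigoplus_sH^0(E,\mathcal O_E(s))$. By Künneth,
$$R_a=H^0(A,\mathcal O(a)),\qquad R_a=0\ \text{ if some } a_i<0 .$$
A product of nonzero sections on the integral variety $A$ is nonzero, and $\mathbb Z^c$ can be totally ordered as a group, so $R$ is a domain. Each $2\times2$ minor is nonzero in $R$, because it has total degree $2$ while $\mathfrak a$ starts in total degree $3$. Hence $I\ne0$.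

**Step 4 (reduce $H^{d-1}$ to $\operatorname{Ext}^1_R$).** $R$ is a complete intersection cut out by elements of degrees $3e_0,\dots,3e_\nu$. By the Koszul complex $\operatorname{Ext}^i_S(R,\omega_S)=0$ for $i\ne c$, and $\operatorname{Ext}^c_S(R,\omega_S)=\omega_S(3,\dots,3)\otimes R=R$, without shift. The change of rings spectral sequence $\operatorname{Ext}^p_R(N,\operatorname{Ext}^q_S(R,\omega_S))\Rightarrow\operatorname{Ext}^{p+q}_S(N,\omega_S)$ collapses, so $\operatorname{Ext}^i_S(N,\omega_S)=\operatorname{Ext}_R^{i-c}(N,R)$ for $R$-modules $N$. Since $n-(d-1)=c+1$, (1) becomes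
$$H^{d-1}_{\mathfrak m}(R/I^m)_{-a}\cong\bigl(\operatorname{Ext}^1_R(R/I^m,R)_a\bigr)^*. \tag{2}$$
As $R$ is a domain and $I\ne0$, $\operatorname{Hom}_R(R/I^m,R)=0$. From $0\to I^m\to R\to R/I^m\to0$ we obtain
$$0\to R\to W_m\to\operatorname{Ext}^1_R(R/I^m,R)\to0,\qquad W_m:=\operatorname{Hom}_R(I^m,R), \tag{3}$$
where $1\in R$ goes to the inclusion $\iota:I^m\subset R$, of degree $0$.

**Step 5 (identify $W_m$ with sections).** The goal is, for $m\ge1$,
$$(W_m)_a\cong H^0(A,L_{a,m}),\qquad L_{a,m}=\mathcal O(a)\otimes\mathcal O\Bigl(m\sum_{i=1}^\nu\Delta_{0i}\Bigr),\qquad \Delta_{0i}=\{x_0=x_i\}\subset A, \tag{4}$$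
compatibly with multiplication by $R$.

First we leave the bad locus. Since $\dim R/x_iR=2\nu=d-2$ and $R$ is a Cohen–Macaulay domain, the ideal $x_iR$ has height $2$, so $\mathfrak b=\bigcap_ix_iR$ has grade $2$. For finitely generated $N$, a presentation $F_1\to F_0\to N\to0$ gives $0\to\operatorname{Hom}_R(N,R)\to F_0^*\to F_1^*$ (here $F^*=\operatorname{Hom}_R(F,R)$). Hence $\operatorname{Hom}_R(N,R)$ has $\mathfrak b$-depth at least $2$, and it equals the sections of its sheaf on $\operatorname{Spec}R\setminus V(\mathfrak b)$.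

This open set is covered by the sets $D(g)$ with $g=x_{0,j_0}x_{1,j_1}\cdots x_{\nu,j_\nu}$. In $R_g$ there is a unit $x_{i,j_i}$ in each degree $e_i$. Also $(R_g)_0$ is the coordinate ring of the affine open set $A_g=\{x_{i,j_i}\ne0\ \forall i\}\subset A$, and $(R_g)_a=\Gamma(A_g,\mathcal O(a))$. Because of the units, $N_g=(N_g)_0\otimes_{(R_g)_0}R_g$, so the degree $a$ part of $\operatorname{Hom}_{R_g}(N_g,R_g)$ is $\operatorname{Hom}_{(R_g)_0}((N_g)_0,(R_g)_a)$. Gluing, $\operatorname{Hom}_R(N,R)_a=\operatorname{Hom}_{\mathcal O_A}(\tilde N,\mathcal O(a))$, where $\tilde N$ is glued from the $(N_g)_0$.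

It remains to compute $\tilde N$ for $N=I^m$. We claim that the sheaf of $\mathfrak q_iR$ is the ideal sheaf of $\Delta_{0i}$. Where $x_{0,j}=x_{i,j}=1$, the minors include all $x_{i,l}-x_{0,l}$, and these generate the ideal of the minors. So they cut out the diagonal of $\mathbb P^2\times\mathbb P^2$, and modulo the equations of $E$ the diagonal of $E\times E$. Where $x_{0,j}=x_{i,l}=1$ with $j\ne l$, one minor is $1-x_{0,l}x_{i,j}$. So on the zero locus $x_{0,l}$ is a unit, and we are on a chart already treated. The $\Delta_{0i}$ are prime divisors on the smooth variety $A$, so $\tilde{I^m}=\mathcal O(-m\sum_i\Delta_{0i})$. This gives (4).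

So an element of $(W_m)_a$ is a section of $\mathcal O(a)$ with poles of order at most $m$ along each $\Delta_{0i}$. The poles are what allows some $a_i$ to be negative.

## 5. A quadratic form decides which bundles have sections

We use these textbook facts. The multiplication $[l]:E\to E$ has degree $l^2$ for $l\ne0$. By the theorem of the cube, for morphisms $\alpha,\beta,\gamma$ from a variety $X$ to $E$ and a line bundle $M$ on $E$,
$$(\alpha+\beta+\gamma)^*M\otimes\alpha^*M\otimes\beta^*M\otimes\gamma^*M\cong(\alpha+\beta)^*M\otimes(\beta+\gamma)^*M\otimes(\alpha+\gamma)^*M .$$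
Finally, an ample line bundle $L$ on an abelian variety of dimension $g$ has $H^i=0$ for $i>0$ and $h^0=\chi=(L^g)/g!>0$ (Mumford, *Abelian Varieties*, §16).

The map $p_0-p_i$ is an automorphism of $A$ followed by a projection, and $(p_0-p_i)^{-1}(o)=\Delta_{0i}$ scheme-theoretically. With $\mathcal O_E(1)\cong\mathcal O_E(3o)$,
$$L_{a,m}\cong\bigotimes_{i}p_i^*\mathcal O(3a_i\,o)\otimes\bigotimes_{i\ge1}(p_0-p_i)^*\mathcal O(m\,o). \tag{5}$$
Every factor is the pullback of a multiple of $o$ along an integral linear combination of the $p_i$. Replacing each combination by the square of the corresponding linear form, we get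
$$Q(X)=\sum_{i=0}^\nu3a_iX_i^2+m\sum_{i=1}^\nu(X_0-X_i)^2=\sum_{i=0}^\nu u_iX_i^2-2mX_0\sum_{i\ge1}X_i, \tag{6}$$
$$u_0=3a_0+\nu m,\qquad u_i=3a_i+m\ (i\ge1).$$
Lowering $a_i$ by one lowers $u_i$ by $3$ and leaves the other coefficients alone.

**Lemma 7 (negative value, no section).** If $Q(n)<0$ for some $n\in\mathbb Z^c$, then $H^0(A,L_{a,m})=0$.

*Proof.* Suppose $0\ne s\in H^0(A,L)$. Choose $\gamma\in A$ outside the divisor of $s$ and let $\varphi:E\to A$, $z\mapsto(n_iz+\gamma_i)_i$. Then $\varphi(o)=\gamma$, so $\varphi^*s\ne0$ and $\deg\varphi^*L\ge0$. A map $z\mapsto lz+\text{const}$ pulls $\mathcal O(o)$ back to degree $l^2$, also for $l=0$. The maps $p_i\varphi$ and $(p_0-p_i)\varphi$ are of this kind, with $l=n_i$ and $l=n_0-n_i$. By (5), $\deg\varphi^*L=Q(n)<0$, a contradiction. $\square$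

**Lemma 8 (the form determines the bundle).** For a homomorphism $\alpha:A\to E$ let $[\alpha]\in\operatorname{Pic}A$ be the class of $\alpha^*\mathcal O(o)$. For integers $e_l$ and integral linear forms $\ell_l$, the class $\sum_le_l[\ell_l(p_0,\dots,p_\nu)]$ depends only on the quadratic form $\sum_le_l\ell_l^2$.

*Proof.* Put $B(\alpha,\beta)=[\alpha+\beta]-[\alpha]-[\beta]$. By the theorem of the cube $B$ is bilinear; it is clearly symmetric. Also $[0]=0$, and $[-\alpha]=[\alpha]$ since $[-1]^*\mathcal O(o)\cong\mathcal O(o)$. Then $-B(\alpha,\alpha)=B(\alpha,-\alpha)=-2[\alpha]$, so $B(\alpha,\alpha)=2[\alpha]$, and by induction $[l\alpha]=l^2[\alpha]$. With $B_{ij}=B(p_i,p_j)$ we get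
$$\Bigl[\sum n_ip_i\Bigr]=\sum_in_i^2[p_i]+\sum_{i<j}n_in_jB_{ij}.$$
If $\ell_l=\sum_i\ell_{l,i}X_i$, the class in question is $\sum_i\bigl(\sum_le_l\ell_{l,i}^2\bigr)[p_i]+\sum_{i<j}\bigl(\sum_le_l\ell_{l,i}\ell_{l,j}\bigr)B_{ij}$. The integers in parentheses are the coefficient of $X_i^2$ and half the coefficient of $X_iX_j$ in $\sum_le_l\ell_l^2$. $\square$

**Example.** On $E\times E$ the identity $(X_0-2X_1)^2=2(X_0-X_1)^2-X_0^2+2X_1^2$ says that the curve $\{(2z,z)\}$ is linearly equivalent to $2\Delta_{01}-p_0^{*}o+2p_1^*o$. As a check, on $E\times\{z\}$ both sides have degree $1=2-1$. On $\{z\}\times E$ the curve has degree $4$, the number of solutions of $2w=z$ counted with multiplicity, and the other side has degree $2+2$.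

**Lemma 9 (positive definite, many sections).** If $Q$ is positive definite, then $L=L_{a,m}$ is ample. Hence $H^0(A,L)\ne0$ and $H^i(A,L)=0$ for $i>0$.

*Proof.* Diagonalize $Q$ over $\mathbb Q$ and clear denominators: $N'Q=\sum_{l=0}^\nu e_l\ell_l^2$ with positive integers $N',e_l$ and linearly independent integral forms $\ell_l$. By Lemma 8, $L^{N'}\cong\lambda^*(\boxtimes_l\mathcal O(e_lo))$ with $\lambda=(\ell_l(p))_l:A\to E^c$. The integer matrix of $\lambda$ has determinant $\delta\ne0$. Composing $\lambda$ with its adjugate gives multiplication by $\delta$, which has finite fibres. So $\lambda$ is proper with finite fibres, hence finite. Pullbacks of ample bundles along finite maps are ample, so $L$ is ample. Now use the cited facts. $\square$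

**Lemma 10.** Let $m\ge1$. If $u_0\le0$, then $(W_m)_a=H^0(A,L_{a,m})=0$.

*Proof.* For $n=(l,1,0,\dots,0)$ we have $Q(n)=u_0l^2+u_1-2ml<0$ for $l\gg0$. Apply Lemma 7. $\square$

So $W_m$ has a lowest row in the direction $a_0$: only rows with $u_0\ge1$ can be nonzero. Everything below rests on how far out one must go to find the first section in the row $u_0=1$.

## 6. The hyperbola $uv=t^2$ and the graph of multiplication by $t$: proof of Theorem 1

Let $\nu=1$, $t=3r+1$, $r\ge1$. Write $(a,b)$ for $(a_0,a_1)$, $u=3a+t$, $v=3b+t$, $W=W_t$. Then $W_{(a,b)}=H^0(E\times E,L_{(a,b),t})$ with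
$$Q=uX_0^2+vX_1^2-2tX_0X_1,\qquad u\equiv v\equiv1\pmod3 .$$
Here $Q$ is positive definite exactly when $u>0$ and $uv>t^2$, so the region where sections exist is bounded by a branch of the hyperbola $uv=t^2$. In the row $u=1$ the boundary is at $v=t^2$. This is the quadratic growth, and we now make it exact.

By Lemma 5 and Section 4, with $d-1=3$, the number $\operatorname{beg}\operatorname{Soc}H^3_{\mathfrak m}(R/I^t)$ is minus the largest total degree of a minimal generator of $\operatorname{Ext}^1_R(R/I^t,R)=W/R\iota$. Minimal generators of $W/R\iota$ occur only in bidegrees of minimal generators of $W$. The swap of $x$ and $y$ preserves $R$ and $I$, so by Lemma 10 and symmetry $W_{(a,b)}=0$ unless $u,v\ge1$. Since $u,v\equiv1\pmod3$, a generator has $u=1$, or $v=1$, or $u,v\ge4$.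

**Step 1 (the row $u=1$, which gives a generator of degree $(t-1)^2/3$).** Here $a=-r$. Let $b_0=(t^2-t)/3=rt$, that is, $v=t^2$. In bidegree $(-r,b_0)$ we have $Q=(X_0-tX_1)^2$, so Lemma 8 gives
$$L_{(-r,b_0),t}\cong\mathcal O(\Gamma),\qquad\Gamma=(p_0-tp_1)^{-1}(o)=\{(tz,z)\mid z\in E\}.$$
The map $p_0-tp_1$ is an automorphism followed by a projection, so $\Gamma$ is a section of $p_1:E\times E\to E$. On each fibre $E\times\{z\}$ the bundle $\mathcal O(\Gamma)$ has degree $1$, hence $h^0=1$ and $h^1=0$, and the canonical section is nonzero there. By cohomology and base change $p_{1*}\mathcal O(\Gamma)$ is a line bundle with a nowhere vanishing section, so $p_{1*}\mathcal O(\Gamma)=\mathcal O_E$. As $L_{(-r,b),t}=\mathcal O(\Gamma)\otimes p_1^*\mathcal O_E(b-b_0)$, the projection formula gives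
$$W_{(-r,b)}=H^0(E,\mathcal O_E(b-b_0))\quad\text{for all }b .$$
Thus this row is free over $k[y]/(f(y))=\bigoplus_sH^0(E,\mathcal O_E(s))$ on one element of bidegree $(-r,b_0)$. The rows $a<-r$ vanish, so nothing reaches this row by multiplication with an $x_j$. Hence the element is a minimal generator of $W$, and it is the only one with $u=1$. Its total degree is
$$b_0-r=rt-r=3r^2=\frac{(t-1)^2}3 .$$
Since $R$ has no elements with first degree $-r<0$, $R\iota$ is zero in this row, and the generator stays a minimal generator of $W/R\iota$. By symmetry the row $v=1$ contributes one generator, of the same total degree.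

(For $t=1$ one would have $r=0$, and the element found is a multiple of $\iota$ in bidegree $(0,0)$, which dies in $\operatorname{Ext}^1$. This is why the theorem begins at $t=4$, where the generator has bidegree $(-1,4)$.)

**Step 2 (generators with $u,v\ge4$ satisfy $u(v-6)\le t^2$ and $v(u-6)\le t^2$).** Fix $a$ with $u\ge4$ and let $V=p_{1*}(p_0^*\mathcal O(a)\otimes\mathcal O(t\Delta_{01}))$. On the fibres of $p_1$ the degree is $3a+t=u>0$, so $H^1$ of the fibres vanishes, $V$ is a vector bundle and $R^1p_{1*}=0$. By the projection formula and the Leray spectral sequence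
$$H^i(E,V(b'))=H^i(E\times E,L_{(a,b'),t}),\qquad W_{(a,b')}=H^0(E,V(b')).$$
If $u(3b'+t)>t^2$, then $Q$ is positive definite in bidegree $(a,b')$, and $H^1(E,V(b'))=0$ by Lemma 9.

Choose two linear forms in $y$ without common zero on $E$: take any line, and then a form that does not vanish at its at most three points on $E$. They give a Koszul sequence $0\to\mathcal O_E(-2)\to\mathcal O_E(-1)^2\to\mathcal O_E\to0$, and so $0\to V(b-2)\to V(b-1)^2\to V(b)\to0$. If $H^1(E,V(b-2))=0$, then $H^0(V(b-1))^2\to H^0(V(b))$ is onto. Thus every element of $W_{(a,b)}$ is a combination of elements of $W_{(a,b-1)}$ with linear forms as coefficients, and there is no minimal generator in bidegree $(a,b)$. With $b'=b-2$ we have $3b'+t=v-6$, so a minimal generator satisfies $u(v-6)\le t^2$. By symmetry it satisfies $v(u-6)\le t^2$.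

**Step 3 (such generators have total degree at most $(t-1)^2/3$).** By symmetry let $4\le u\le v$. Then $u(u-6)\le u(v-6)\le t^2$, so $u\le3+\sqrt{9+t^2}\le t+4$, the last step because $9+t^2\le(t+1)^2$ for $t\ge4$. Also
$$u+v\le g(u):=u+\frac{t^2}u+6 .$$
The function $g$ is convex, so on $[4,t+4]$ it is at most the larger of its values at the end points:
$$g(4)=\frac{t^2}4+10\le t^2+1,\qquad g(t+4)=2t+6+\frac{16}{t+4}\le2t+8\le t^2+1,$$
using $t\ge4$ (so $\tfrac34t^2\ge12\ge9$ and $t^2-2t-7\ge1$). Hence $u+v\le t^2+1$, and the total degree $a+b=(u+v-2t)/3$ is at most $(t-1)^2/3$.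

By Steps 1 and 3 the largest degree of a minimal generator of $\operatorname{Ext}^1_R(R/I^t,R)$ is exactly $(t-1)^2/3$. This is the formula of Theorem 1. If a constant $C$ as in the question existed, we would have $(t-1)^2/3\le Ct$ for all $t\equiv1\pmod 3$, $t\ge4$, which is false for large $t$. $\square$

## 7. Spending the budget $\sum t^2/u_i\le1$ greedily: proof of Theorem 2

With one diagonal the exponent is $2$. With $\nu$ diagonals the row $u_0=1$ is governed by a sum.

**Lemma 11.** Let $m\ge1$ and $u_0=1$.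

1. If $u_i\le0$ for some $i\ge1$, then $H^0(A,L)=0$.
2. If all $u_i>0$ and $\sum_{i\ge1}m^2/u_i>1$, then $H^0(A,L)=0$.
3. If all $u_i>0$ and $\sum_{i\ge1}m^2/u_i<1$, then $H^0(A,L)\ne0$.

*Proof.* (1) Take $n_0=m$, $n_i=1$ and all other entries $0$. Then $Q(n)=m^2+u_i-2m^2<0$. Use Lemma 7.

(2) Let $D=\prod_{j\ge1}u_j$, $\sigma=\sum_{i\ge1}1/u_i$, $n_i=D/u_i$ for $i\ge1$, and $n_0=m\sum_{i\ge1}n_i$. Then
$$Q(n)=\sum_{i\ge1}u_in_i^2-m^2\Bigl(\sum_{i\ge1}n_i\Bigr)^2=D^2\sigma-m^2D^2\sigma^2=D^2\sigma(1-m^2\sigma)<0 .$$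

(3) Completing the square,
$$Q=\Bigl(X_0-m\sum_{i\ge1}X_i\Bigr)^2+\Bigl(\sum_{i\ge1}u_iX_i^2-m^2\bigl(\sum_{i\ge1}X_i\bigr)^2\Bigr).$$
By Cauchy–Schwarz $(\sum X_i)^2\le\sigma\sum u_iX_i^2$, so the second bracket is at least $(1-m^2\sigma)\sum_{i\ge1}u_iX_i^2$. Thus $Q$ is positive definite, and Lemma 9 applies. $\square$

Think of $1$ as a budget and of $m^2/u_i$ as the cost of $u_i$. We look for a degree where $W$ is nonzero while every single downward step makes it zero. If we make $u_1$ as small as possible, its cost nearly exhausts the budget; then $u_2$ must be much larger to fit in the remainder, and so on. Each stage roughly squares the remainder.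

**Worked case $\nu=2$, $t=2$.** Here $\nu t=4$, $r=1$, $u_0=1$, and $u_1,u_2\equiv2\pmod3$. The smallest $u_1$ with $4/u_1<1$ is $u_1=5$, and the remainder is $1/5$. So $u_2=17$ is too small, since $4/17>1/5$. For $u_2=20$ the sum is exactly $1$ and Lemma 11 is silent, but
$$Q=(X_0-2X_1-2X_2)^2+5X_1^2+20X_2^2-4(X_1+X_2)^2=(X_0-2X_1-2X_2)^2+(X_1-4X_2)^2 .$$
By Lemma 8, $L$ is a tensor product of two pullbacks of $\mathcal O(o)$ along surjective maps, so it has a nonzero section. Thus $(u_0,u_1,u_2)=(1,5,20)$, that is, $a=(-1,1,6)$ of total degree $6$. For $t=5$ the same computation gives $u=(1,26,650)$ with $Q=(X_0-5X_1-5X_2)^2+(X_1-25X_2)^2$. Then $a=(-3,7,215)$, of total degree $219$.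

Now let $3\nmid\nu$, $t\equiv\nu\pmod3$, $t\ge2$. Then $\nu t\equiv\nu^2\equiv1\pmod3$. Write $\nu t=3r+1$; since $\nu t\ge2$, we have $r\ge1$. Put $m=t$ and $W=W_t$.

**Step 1 (choose the degree $a^*$).** Let $a^*_0=-r$, so $u_0=1$. The other $u_j=3a_j^*+t$ must be $\equiv t\pmod3$. Put $\rho_0=1$. For $j=1,\dots,\nu-1$ let $u_j$ be the smallest integer with $u_j\equiv t\pmod3$ and $u_j>t^2/\rho_{j-1}$, and set
$$\rho_j=\rho_{j-1}-\frac{t^2}{u_j}>0 .$$
So $\rho_j=1-\sum_{l\le j}t^2/u_l$ is what is left of the budget. Finally let $u_\nu\equiv t\pmod3$ be the smallest such integer for which $H^0(A,L)\ne0$. It exists: for $u_\nu\gg0$ we have $t^2/u_\nu<\rho_{\nu-1}$ and Lemma 11(3) applies, while $u_\nu>0$ is necessary by Lemma 11(1). Put $a_j^*=(u_j-t)/3$ for $j\ge1$.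

**Step 2 (show that $a^*$ is isolated from below).** We claim
$$W_{a^*}\ne0,\qquad W_{a^*-e_i}=0\quad(0\le i\le\nu). \tag{7}$$
The first statement holds by construction. Passing to $a^*-e_i$ replaces $u_i$ by $u_i-3$. For $i=0$, $u_0-3<0$, so Lemma 10 applies. For $i=\nu$ use the minimality of $u_\nu$. Let $1\le i<\nu$. If $u_i-3\le0$, use Lemma 11(1). If $u_i-3>0$, minimality of $u_i$ gives $u_i-3\le t^2/\rho_{i-1}$, so the new $i$-th cost is at least $\rho_{i-1}$. The costs with index $<i$ sum to $1-\rho_{i-1}$, so those with index $\le i$ sum to at least $1$. Since $i<\nu$, the further cost $t^2/u_\nu>0$ makes the sum exceed $1$, and Lemma 11(2) applies.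

**Step 3 (show that $a^*$ is far out).** For $1\le j\le\nu-1$ we have $t^2/\rho_{j-1}<u_j\le t^2/\rho_{j-1}+3$. Hence $\rho_{j-1}u_j-t^2\le3\rho_{j-1}$ and
$$\rho_j=\frac{\rho_{j-1}u_j-t^2}{u_j}\le\frac{3\rho_{j-1}}{u_j}<\frac{3\rho_{j-1}^2}{t^2}.$$
By induction $\rho_j\le(3/t^2)^{2^j-1}$: this holds for $j=0$, and $1+2(2^{j-1}-1)=2^j-1$. Since $W_{a^*}\ne0$, Lemma 11(2) forces $t^2/u_\nu\le\rho_{\nu-1}$, so
$$u_\nu\ge t^2\Bigl(\frac{t^2}3\Bigr)^{2^{\nu-1}-1}=3^{1-2^{\nu-1}}\,t^{2^\nu}.$$
As $u_0=1$ and all $u_j>0$,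
$$|a^*|=\tfrac13\Bigl((1-\nu t)+\sum_{j\ge1}(u_j-t)\Bigr)\ge\tfrac13\bigl(3^{1-2^{\nu-1}}\,t^{2^\nu}-2\nu t\bigr). \tag{8}$$

**Step 4 (translate back to the socle).** Since $a_0^*=-r<0$, $R_{a^*}=0$. By (3) and (7),
$$\operatorname{Ext}^1_R(R/I^t,R)_{a^*}\ne0,\qquad\operatorname{Ext}^1_R(R/I^t,R)_{a^*-e_i}=0\quad(0\le i\le\nu). \tag{9}$$
By (2), $H=H^{d-1}_{\mathfrak m}(R/I^t)$ has $H_{-a^*}\ne0$ and $H_{-a^*+e_i}=0$ for all $i$. So every variable kills $H_{-a^*}$, that is, $H_{-a^*}\subseteq\operatorname{Soc}(H)$, in total degree $-|a^*|$. Now (8) proves Theorem 2. $\square$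

## 8. Hiding the equations of $E$ behind a weight: proof of Theorem 3

To get polynomial rings, one would first take the preimage $\mathfrak a+\mathfrak q$ of $I$ in $S$. But $S/(\mathfrak a+\mathfrak q)^t$ is not $R/I^t$. Filter it by the images of the powers $\mathfrak a^i$. The layer $i=0$ is $R/I^t$, and even if the later layers are the expected sums of modules $(R/I^{t-i})(-3\alpha)$ with $|\alpha|=i$, they disturb the row $a_0=-r$. There the relevant value of $u_0$ is $3(-r+3\alpha_0)+\nu(t-i)=1+9\alpha_0-\nu i$. With $\alpha_0=i=1$ this is $10-\nu$, which is positive for $\nu<10$, and Lemma 10 says nothing. The shift by $3\alpha$ beats the drop from $\mathfrak q^t$ to $\mathfrak q^{t-i}$.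

The remedy is to give $\mathfrak a$ a large weight $N$, so that one factor of $\mathfrak a$ costs $N$ factors of $\mathfrak q$. The extra variable $w$ realizes this inside honest powers of an ideal. Write $z^+=\max(z,0)$.

**Step 1 (choose $N$).** By Artin–Rees there is $N_0$ with $\mathfrak a\cap\mathfrak q^m=\mathfrak q^{m-N_0}(\mathfrak a\cap\mathfrak q^{N_0})\subseteq\mathfrak a\mathfrak q^{m-N_0}$ for $m\ge N_0$. Fix $N\ge\max(N_0,10)$. Then
$$\mathfrak a\cap\mathfrak q^m\subseteq\mathfrak a\,\mathfrak q^{(m-N)^+}\qquad\text{for all }m\ge0 \tag{10}$$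
(for $m<N$ the right side is $\mathfrak a$). For $M\ge0$ put $K_M=\sum_{i\ge0}\mathfrak a^i\mathfrak q^{(M-Ni)^+}$.

**Step 2 (compute the layers of $S/K_M$).** We first show, for all $i$,
$$K_M\cap\mathfrak a^i=\sum_{l\ge i}\mathfrak a^l\mathfrak q^{(M-Nl)^+}. \tag{11}$$
For $i=0$ this is the definition. Assume it for $i$ and let $\xi\in K_M\cap\mathfrak a^{i+1}\subseteq K_M\cap\mathfrak a^i$. By induction $\xi\in\sum_{l\ge i}\mathfrak a^l\mathfrak q^{(M-Nl)^+}$. The terms with $l\ge i+1$ lie in $\mathfrak a^{i+1}$, so we may subtract them and assume $\xi=\sum_{|\alpha|=i}f^\alpha c_\alpha$, with $f^\alpha=\prod_jf(x_j)^{\alpha_j}$, $c_\alpha\in\mathfrak q^m$ and $m=(M-Ni)^+$. Since $\mathfrak a$ is generated by a regular sequence, $\mathfrak a^i/\mathfrak a^{i+1}$ is free over $R$ on the $f^\alpha$. As $\xi\in\mathfrak a^{i+1}$, every $c_\alpha$ lies in $\mathfrak a\cap\mathfrak q^m$, which by (10) is contained in $\mathfrak a\,\mathfrak q^{(m-N)^+}=\mathfrak a\,\mathfrak q^{(M-N(i+1))^+}$. So $\xi\in\mathfrak a^{i+1}\mathfrak q^{(M-N(i+1))^+}$.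 The inclusion "$\supseteq$" in (11) is clear.

The images of the $\mathfrak a^i$ filter $S/K_M$, finitely, because $\mathfrak a^i\subseteq K_M$ when $Ni\ge M$. By the modular law the $i$-th quotient is $\mathfrak a^i/(\mathfrak a^i\cap K_M+\mathfrak a^{i+1})$. By (11) the denominator is $\mathfrak a^i\mathfrak q^{m_i}+\mathfrak a^{i+1}$ with $m_i=(M-Ni)^+$. As $f^\alpha$ has degree $3\alpha$,
$$\mathfrak a^i/(\mathfrak a^i\cap K_M+\mathfrak a^{i+1})\cong\bigoplus_{|\alpha|=i}(R/I^{m_i})(-3\alpha). \tag{12}$$
For $i=0$ this is $S/(\mathfrak a+K_M)=R/I^M$.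

**Step 3 (the disturbing layers vanish in low rows).** Write $\mathcal E^i(-)=\operatorname{Ext}^i_S(-,\omega_S)$, and call the part of first degree $a_0$ the row $a_0$. By Section 4, $\mathcal E^{c+1}((R/I^m)(-3\alpha))=\operatorname{Ext}^1_R(R/I^m,R)(3\alpha)$. This is zero if $m=0$. If $m\ge1$, it is a quotient of $W_m(3\alpha)$ by (3), so by Lemma 10 its row $a_0$ vanishes when $3(a_0+3\alpha_0)+\nu m\le0$. Let $3\nmid\nu$, $t\ge2$, $t\equiv\nu\pmod3$, $\nu t=3r+1$ as in Section 7, and let $a_0\le-r$, that is, $3a_0\le1-\nu t$. Recall $\alpha_0\le i$ and $N\ge10$.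

For $M=t$, $i\ge1$, $m_i\ge1$:
$$3(a_0+3\alpha_0)+\nu(t-Ni)\le1+9i-\nu Ni\le1-i\le0 .$$
For $M=t-1$, $i\ge0$, $m_i\ge1$:
$$3(a_0+3\alpha_0)+\nu(t-1-Ni)\le1-\nu+9i-\nu Ni\le1-\nu-i\le0 .$$

Long exact sequences along the filtration (12) give two conclusions.

(a) The rows $a_0\le-r$ of $\mathcal E^{c+1}(S/K_{t-1})$ vanish.

(b) Let $U=(\mathfrak a+K_t)/K_t$, which is filtered by the layers $i\ge1$. The rows $a_0\le-r$ of $\mathcal E^{c+1}(U)$ vanish. Moreover $\mathcal E^c(U)=0$, because $\mathcal E^c((R/I^m)(-3\alpha))=\operatorname{Hom}_R(R/I^m,R)(3\alpha)=0$ for all $m\ge 0$. From $0\to U\to S/K_t\to R/I^t\to0$ we get the exact sequence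
$$0=\mathcal E^c(U)\to\mathcal E^{c+1}(R/I^t)\to\mathcal E^{c+1}(S/K_t)\to\mathcal E^{c+1}(U),$$
so $\mathcal E^{c+1}(S/K_t)=\operatorname{Ext}^1_R(R/I^t,R)$ in rows $a_0\le-r$.

Take $a^*$ from Section 7. The degrees $a^*$ and $a^*-e_i$ all lie in rows $\le-r$. By (9), (a), (b) and the duality (1), with $n-(c+1)=d-1$,
$$H^{d-1}_{\mathfrak m_S}(S/K_t)_{-a^*}\ne0,\quad H^{d-1}_{\mathfrak m_S}(S/K_t)_{-a^*+e_i}=0\ (0\le i\le\nu),\quad H^{d-1}_{\mathfrak m_S}(S/K_{t-1})_{-a^*}=0. \tag{13}$$

**Step 4 (find $S/K_t$ and $S/K_{t-1}$ inside $P/J^t$).** $J$ is homogeneous in $w$, so $P/J^t=\bigoplus_{e\ge0}M_ew^e$ with $M_e=S/(J^t)_e$. Expanding the power, $(J^t)_e$ is the sum of the $\mathfrak a^i\mathfrak q^j$ over $i,j\ge0$ with $i+j\le t$ and $(N-1)j+N(t-i-j)\le e$. The last condition says $Ni+j\ge M$, where $M:=Nt-e$. We claim that $(J^t)_e=K_M$ if $1\le M\le t$.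

For "$\subseteq$": $j\ge M-Ni$ and $j\ge0$ give $\mathfrak q^j\subseteq\mathfrak q^{(M-Ni)^+}$. For "$\supseteq$": if $Ni\le M$, the pair $(i,M-Ni)$ is admissible, since $i+M-Ni\le M\le t$. If $Ni>M$, then $i\ge\lceil M/N\rceil$, so $\mathfrak a^i\subseteq\mathfrak a^{\lceil M/N\rceil}$, and the pair $(\lceil M/N\rceil,0)$ is admissible because $\lceil M/N\rceil\le M\le t$ and $N\lceil M/N\rceil\ge M$.

For $e=(N-1)t$ we have $M=t$, and for $e+1$ we have $M=t-1\ge1$. So $M_e=S/K_t$, $M_{e+1}=S/K_{t-1}$, and multiplication by $w$ from $M_ew^e$ to $M_{e+1}w^{e+1}$ is the projection $S/K_t\to S/K_{t-1}$.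

**Step 5 (the socle element).** Since $w^{Nt}\in J^t$, $w$ is nilpotent on $P/J^t$. So local cohomology of $P/J^t$ with respect to $\mathfrak m_P$ and with respect to $\mathfrak m_SP$ agree, and
$$H^{d-1}_{\mathfrak m_P}(P/J^t)=\bigoplus_eH^{d-1}_{\mathfrak m_S}(M_e)\,w^e .$$
Let $e=(N-1)t$. The space $H^{d-1}_{\mathfrak m_S}(M_e)_{-a^*}w^e$ is nonzero by (13). Each $x_{i,j}$ sends it to degree $-a^*+e_i$, where the module is zero. Multiplication by $w$ sends it to $H^{d-1}_{\mathfrak m_S}(S/K_{t-1})_{-a^*}w^{e+1}=0$. So it lies in the socle, in total degree $-|a^*|+(N-1)t$. Inserting (8) gives Theorem 3. $\square$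

The integer $N$ depends on $\nu$ and $k$ but not on $t$, so for fixed $\nu$ the correction $(N-1)t$ is linear in $t$, while the main term has order $t^{2^\nu}$. Letting $\nu$ run through the integers prime to $3$, the exponents $2^\nu$ are unbounded. This is the assertion made after Theorem 3 that no bound $-Ct^m$ with $m$ independent of the ring and the ideal can hold.
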